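\title{Small VC-saturated families}

\begin{abstract}
A family of subsets of an $n$-element set is saturated if adding any further set raises its VC-dimension. A saturated family of VC-dimension $d-1$ has at least $2^d-1$ members, and a problem of Frankl, Kiselev, Kupavskii and Patk\'os asks for a lower bound $c^d$ with $c>2$. We show that no such bound holds: for every $\eta>0$, all large $d$ and all $n\ge 1.31d$ there is a saturated family of VC-dimension $d-1$ with at most $2^{(1+\eta)d}$ members. The construction forbids one random pattern on each $d$-subset of a set of about $1.3d$ points, overwrites a small fraction of the patterns, and replaces one point by many copies of itself.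
\end{abstract}

\section{Introduction}\label{sec:intro}

Write $[n]=\{1,\dots,n\}$. For a family $\mathcal F\subseteq 2^{[n]}$ and a set $X\subseteq[n]$, the \emph{trace} of $\mathcal F$ on $X$ is $\mathcal F|_X=\{F\cap X:F\in\mathcal F\}$. The family \emph{shatters} $X$ if $\mathcal F|_X=2^X$, and its \emph{VC-dimension} $\operatorname{VC}(\mathcal F)$ is the size of the largest shattered set: the largest number of points on which $\mathcal F$ cannot be told apart from the full power set. The family is \emph{saturated} if $\operatorname{VC}(\mathcal F')>\operatorname{VC}(\mathcal F)$ whenever $\mathcal F\subsetneq\mathcal F'\subseteq2^{[n]}$, and \emph{$d$-saturated} if moreover $\operatorname{VC}(\mathcal F)=d$. The \emph{saturation number} $\operatorname{sat}(n,d)$ is the minimum size of a $d$-saturated family in $2^{[n]}$. Any family of dimension $d$ becomes $d$-saturated if we add sets for as long as the dimension does not grow, and $\operatorname{sat}(n,d)$ measures how early this process can get stuck.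

A family with one member has dimension $0$, and two distinct sets shatter any point at which they differ, so $\operatorname{sat}(n,0)=1$. In dimension $1$ the answer grows with $n$: Dudley's result is $\operatorname{sat}(n,1)=n+1$. In higher dimensions it does not. It is known that $\operatorname{sat}(n,d-1)\le4^d$ for $d\ge3$ and $n\ge2d$, and that $\operatorname{sat}(n,d-1)\le\frac12\binom{2d}d$ if in addition $d$ is odd or $d\ge14$.

For lower bounds, let $n\ge d\ge1$ and let $\mathcal F\subseteq 2^{[n]}$ have dimension $d-1$. Call a $d$-set $X$ (a set of size $d$) \emph{critical} for $\mathcal F$ if exactly one subset of $X$ is missing from $\mathcal F|_X$. Subsets of shattered sets are shattered, so adding a set $G$ raises the dimension exactly when $\mathcal F\cup\{G\}$ shatters a $d$-set. Hence $\mathcal F$ is saturated if and only if for every $G\notin\mathcal F$ there is a critical $X$ on which $G\cap X$ is the missing trace. This has two consequences for a $(d-1)$-saturated family $\mathcal F$. First, $\mathcal F\ne2^{[n]}$ because $\operatorname{VC}(2^{[n]})=n\ge d$, so some $X$ is critical and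
\begin{equation}\label{eq:lower}
|\mathcal F|\ \ge\ |\mathcal F|_X|\ =\ 2^d-1 .
\end{equation}
(For $n$ large compared with $d$ the slightly better bound $2^d$ is known.) Second, one critical set accounts for $2^{n-d}$ sets $G$, so
\begin{equation}\label{eq:count}
2^n-|\mathcal F|\ \le\ 2^{n-d}\cdot\#\{\text{critical sets}\}.
\end{equation}
A saturated family that contains at most half of all sets therefore has at least $2^{d-1}$ critical sets. If its size is close to $2^d$, it must project almost bijectively onto the power set of each of them. It is natural to guess that this costs an exponential factor, and the following problem is posed in \cite{FKKP}: show that there is a constant $c>2$ such that $\operatorname{sat}(n,d-1)\ge c^d$ for all sufficiently large $d$ and all $n\ge2d$. We prove that the statement asked for is false.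

\begin{theorem}\label{thm:main}
For every $\eta>0$ there is $d_0(\eta)$ such that for all $d\ge d_0(\eta)$ and all $n\ge1.31\,d$,
\[
2^d-1\ \le\ \operatorname{sat}(n,d-1)\ \le\ 2^{(1+\eta)d}.
\]
Consequently $\operatorname{sat}(n,d-1)=2^{(1+o(1))d}$ uniformly in $n\ge1.31d$. For every $c>2$ we have $\operatorname{sat}(n,d-1)<c^d$ for all sufficiently large $d$ and all $n\ge2d$, so no constant $c>2$ as in the problem exists.
\end{theorem}

The lower bound is \eqref{eq:lower}, and the last sentence follows from the upper bound by choosing $\eta$ with $2^{1+\eta}<c$. The rest of the paper proves the upper bound. It is enough to do so for small $\eta$, and we assume $\eta\le1/20$. Section~\ref{sec:twins} reduces the problem, for all $n$ at once, to a finite design on $k\le1.31d$ points, and works out a design for $d=3$. Section~\ref{sec:heuristic} explains why a random design should work and what stands in the way. Sections~\ref{sec:tools}--\ref{sec:end} contain the proof.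

\section{Forbidden patterns and twins}\label{sec:twins}

To build a family of dimension below $d$ we decide in advance which trace is to be missing on each $d$-set. Let $2\le d\le k$. A \emph{pattern system} on $[k]$ assigns to every $d$-set $X\subseteq[k]$ a \emph{pattern} $P_X\subseteq X$. We say that $X$ \emph{kills} $G\subseteq[k]$ if $G\cap X=P_X$, and we let $\mathcal F$ be the family of \emph{survivors}, the sets killed by no $X$. Since $P_X\notin\mathcal F|_X$, the set $X$ is critical for $\mathcal F$ exactly when $\mathcal F|_X=2^X\setminus\{P_X\}$. A non-critical $X$ gives no protection: a saturated extension of $\mathcal F$ may contain sets that $X$ kills. The family that matters is therefore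
\[
\mathcal W=\{G\subseteq[k]:\ G\text{ is killed by no critical set}\}\ \supseteq\ \mathcal F .
\]
To pass from $k$ points to $n$ points without enlarging the family we replace one point $z$ by $n-k+1$ copies that lie in the same members. A set that separates two copies must then be excluded, and the next lemma gives a condition on $\mathcal W$ that does this.

\begin{lemma}\label{lem:twins}
Let $z\in[k]$ and $M=[k]\setminus\{z\}$. Suppose that some $d$-set is critical and that there is no $A\subseteq M$ with both $A\in\mathcal W$ and $A\cup\{z\}\in\mathcal W$. Then $\operatorname{sat}(n,d-1)\le|\mathcal W|$ for all $n\ge k$.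
\end{lemma}

\begin{proof}
Let $E=\{z\}\cup\{k+1,\dots,n\}$, call its elements \emph{twins}, and put
\[
\mathcal F'=\{F\in\mathcal F:z\notin F\}\cup\{F\cup E:\ z\in F\in\mathcal F\}.
\]
No $d$-set $X'\subseteq[n]$ is shattered by $\mathcal F'$. If $X'$ contains two twins, no member of $\mathcal F'$ separates them. Otherwise replace the twin in $X'$, if there is one, by $z$; this gives a $d$-set $X\subseteq[k]$, identifies $\mathcal F'|_{X'}$ with $\mathcal F|_X$, and the copy of $P_X$ is missing. If $X$ is critical, every $(d-1)$-subset of $X$ is shattered, because each of its subsets extends to $X$ in two ways and only one trace on $X$ is missing. So $\operatorname{VC}(\mathcal F')=d-1$. Let $\hat{\mathcal F}\supseteq\mathcal F'$ be maximal among families of dimension at most $d-1$ in $2^{[n]}$; it is $(d-1)$-saturated.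

Let $X$ be critical and let $X'$ be $X$ itself or $X$ with $z$ replaced by a twin. Then $\mathcal F'|_{X'}$ misses only the copy of $P_X$, and $\hat{\mathcal F}|_{X'}$ misses it too, since $\hat{\mathcal F}$ does not shatter $X'$. Take $G\in\hat{\mathcal F}$ and put $A=G\cap M$.

Suppose that $G\cap E\notin\{\emptyset,E\}$. By hypothesis one of $A$, $A\cup\{z\}$, call it $A^*$, is killed by a critical $X$. If $z\notin X$, then $G\cap X=A^*\cap X=P_X$. If $z\in X$, choose a twin $z'$ that lies in $G$ if $z\in A^*$ and outside $G$ if $z\notin A^*$, and let $X'$ be $X$ with $z$ replaced by $z'$; then $G\cap X'$ is the copy of $P_X$. Either way $G$ has a missing trace, which is impossible. So $G\cap E\in\{\emptyset,E\}$ and $G$ is determined by $G\cap[k]$. Finally $G\cap X\ne P_X$ for every critical $X$, that is, $G\cap[k]\in\mathcal W$. Hence $|\hat{\mathcal F}|\le|\mathcal W|$.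
\end{proof}

We call the second hypothesis the \emph{twin condition}. If $A$ and $A\cup\{z\}$ both lie in $\mathcal W$, then none of the $2^{|E|}$ sets $A\cup E'$ with $E'\subseteq E$ is excluded by the copies of the critical sets, and the bound is lost. For $d=2$ the hypotheses can never be met, since the conclusion would contradict $\operatorname{sat}(n,1)=n+1$ for $n\ge2^k$. For $d=3$ they can.

\begin{example}\label{ex:d3}
Let $d=3$, $k=6$, and take the points to be $\mathbb Z_5\cup\{\infty\}$. Call the ten triples $\{\infty,i,i+1\}$ and $\{i,i+1,i+3\}$, $i\in\mathbb Z_5$, \emph{blocks}. Every pair lies in exactly two blocks: $\{\infty,i\}$ lies in $\{\infty,i-1,i\}$ and $\{\infty,i,i+1\}$; the triple $\{i,i+1,i+3\}$ contains one pair with difference $\pm1$ and two with difference $\pm2$, so each of the five pairs with difference $\pm2$ lies in two blocks of the second kind, and each pair with difference $\pm1$ lies in one block of each kind. Each point thus lies in $5\cdot2/2=5$ blocks. The complement of $\{\infty,i,i+1\}$ is $\{i+2,i+3,i+4\}$ and that of $\{i,i+1,i+3\}$ is $\{\infty,i+2,i+4\}$; neither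 is a block, so each of the ten complementary pairs of triples contains exactly one block.

Put $P_X=\emptyset$ if $X$ is a block and $P_X=X$ otherwise. So $G$ is killed if it contains a non-block or is disjoint from a block. The four triples in a $4$-set are the complements of the four triples through the remaining pair, two of which are blocks; so a $4$-set contains two blocks and two non-blocks. Hence every $G$ with $|G|\ge4$ or $|G|\le2$ is killed, a non-block kills itself, and a block survives: $\mathcal F$ is the family of blocks.

Every triple $X=\{a,a',a''\}$ is critical. Each pair in $X$ lies in a block other than $X$, so it is a trace. If $X$ is a block, then of the five blocks through $a$ one is $X$, one more contains $a'$, one more contains $a''$, and two meet $X$ in $\{a\}$; with $X$ itself we have seven traces. If $X$ is not a block, two blocks through $a$ contain $a'$, two others contain $a''$, and the fifth meets $X$ in $\{a\}$; the complement of $X$ gives the trace $\emptyset$, and again there are seven. So $\mathcal W=\mathcal F$. All members have the same size, so the twin condition holds for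 every $z$, and $\operatorname{sat}(n,2)\le10=\frac12\binom63$ for all $n\ge6$.
\end{example}

In the example the twin condition comes free from uniformity. A family with one set from each complementary pair of $d$-subsets of $[2d]$ has $\frac12\binom{2d}d\ge 4^d/(4d+2)$ members, however. To approach $2^d$ we take far fewer points and random patterns, and then the twin condition has to be enforced.

\section{Random patterns and four obstacles}\label{sec:heuristic}

This section is a guide and is not used in the proof. Put $w=k-d$ and $\Lambda_k=\binom kd2^{-d}$, and choose all patterns independently and uniformly. A fixed $G$ has $\Lambda_k$ killers on average and survives with probability $(1-2^{-d})^{\binom kd}\approx e^{-\Lambda_k}$. For a $d$-set $X$ and $Q\subseteq X$, the \emph{fiber} of $(X,Q)$ consists of the $2^w$ sets $G$ with $G\cap X=Q$; the set $X$ is critical when each fiber with $Q\ne P_X$ contains a survivor. Such a fiber contains about $2^we^{-\Lambda_k}$ survivors on average, and $\mathbb E|\mathcal F|\approx2^d\cdot2^we^{-\Lambda_k}$. One quantity governs both. If $\Lambda_k=(1-\eta)w\ln2$,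 it equals $2^{\eta w}$: exponentially large, so that fibers should not be empty, while $|\mathcal F|\approx2^{d+\eta w}$. We shall see that $\Lambda_k$ crosses $w\ln2$ for some $k$ with $1.25d<k\le1.31d$. Four things go wrong.

\emph{Tuning.} In this range $\Lambda_k/\Lambda_{k-1}=k/w$ lies between $4$ and $5$, so $\Lambda_k$ may jump over the target. We take the first $k$ that overshoots and switch off some of the $d$-sets: fix a small set $T$ and give every $X$ with $|X\cap T|>t$ the pattern $P_X=X$. Such an $X$ kills only sets with more than $t$ points in $T$, which we avoid when we look for survivors. The threshold $t$ tunes the number of active sets finely.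

\emph{The twin condition.} Suppose the target is met. The pair $A$, $A\cup\{z\}$ has at most $2\Lambda_k$ killers on average, so both survive with probability about $2^{-2w}$ or more, and there are about $2^{k-1-2w}=2^{d-w-1}$ or more bad pairs on average. On the other hand a set $X\ni z$ kills one of the two with probability $2\cdot2^{-d}$, and such $X$ make up a fraction $d/k>3/4$ of all $d$-sets, so there are at most about $2^{d+w-\frac32(1-\eta)w}$ bad pairs. This is exponentially smaller than $2^d$, hence than the number of $d$-sets avoiding $z$. We can afford to give every bad $A$ its own set $X\subseteq M$ and to overwrite $P_X$ by $A\cap X$.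

\emph{Near sets.} Let $x\notin X$, let $y\ne y'$ lie in $X$, and put $Y=(X\cup\{x\})\setminus\{y\}$, $Y'=(X\cup\{x\})\setminus\{y'\}$. If $P_Y$ agrees with $Q$ on $X\cap Y$, then $Y$ kills half of the fiber of $(X,Q)$, and we must look in the other half. With probability $2^{-(d-2)}\cdot\frac12$ the patterns $P_Y$, $P_{Y'}$ agree on $X\setminus\{y,y'\}$ and differ at $x$. Then some $Q\subseteq X$ agrees with $P_Y$ on $X\cap Y$ and with $P_{Y'}$ on $X\cap Y'$, the two sets kill its whole fiber, and $X$ is not critical unless $Q=P_X$. The expected number of such configurations is $\binom kdw\binom d2 2^{1-d}=\Lambda_kwd(d-1)$, which is large. So we must live with non-critical sets. We show that they are few and that no two of them have compatible patterns; then a member of $\mathcal W$ has at most one killer instead of none, which costs only a polynomial factor in its probability.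

\emph{Concentration.} There are up to $2^{3d}$ fibers to handle, and Chebyshev's inequality bounds the probability that one is empty only by $2^{-cd}$ with small $c$. We cut a fiber into a constant number of blocks whose failures are negatively correlated, so that these bounds multiply. The overwritten patterns depend on the random ones, and their effect is controlled by a high moment.

\section{Conventions and standard estimates}\label{sec:tools}

Constants are chosen in the order $\eta,\varepsilon,\theta,b,r$, each depending on the earlier ones; then $d\to\infty$. All inequalities are claimed for $d$ large in terms of the constants. The symbols $O(\cdot)$ and $o(\cdot)$ are uniform in everything except the constants, and \emph{w.h.p.} means with probability tending to $1$ as $d\to\infty$. The \emph{distance} of two sets is the size of their symmetric difference; their distance \emph{on $M$} is that of their intersections with $M$. Two sets \emph{agree on} $S$ if they have the same intersection with $S$.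

Let $H(\alpha)=-\alpha\log_2\alpha-(1-\alpha)\log_2(1-\alpha)$ be the binary entropy. It is symmetric about $\frac12$, increasing on $[0,\frac12]$, and $H(\alpha)\ge2\alpha$ there by concavity. We use
\begin{equation}\label{eq:entropy}
\sum_{j\le\alpha N}\binom Nj\le2^{H(\alpha)N}\quad(\alpha\le\tfrac12),\qquad\binom Nj\ge\frac{2^{H(j/N)N}}{N+1},
\end{equation}
and $e^{-x-x^2}\le1-x\le e^{-x}$ for $0\le x\le\frac12$. If $\xi$ is binomial with parameters $N$ and $\alpha\le\frac12$, then
\begin{equation}\label{eq:bin}
\Pr[\xi\le1]=(1-\alpha)^N\Bigl(1+\frac{N\alpha}{1-\alpha}\Bigr)\le(1+2N\alpha)\,e^{-N\alpha}.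
\end{equation}
If $\xi_1,\xi_2,\dots$ are independent, take values in $[0,a]$, and have total mean at most $\bar m\le s$, then
\begin{equation}\label{eq:chernoff}
\Pr\Bigl[\sum_j\xi_j\ge s\Bigr]\le(3\bar m/s)^{s/a}.
\end{equation}
Indeed, for $u\ge1$ convexity gives $\mathbb E\,u^{\xi_j/a}\le1+(u-1)\mathbb E\xi_j/a\le e^{(u-1)\mathbb E\xi_j/a}$, so the probability is at most $e^{u\bar m/a}u^{-s/a}$ by Markov's inequality; take $u=s/\bar m$.

\section{Parameters}\label{sec:param}

\subsection*{The number of points}
Let $k\ge d+1$ be minimal with $\Lambda_k\ge(k-d)\ln2$, where $\Lambda_k=\binom kd2^{-d}$. Put $w=k-d$ and $\Lambda=\Lambda_k$.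

\begin{lemma}\label{lem:k}
We have $1.25d<k\le1.31d$, hence $d/4<w\le0.31d$, and $w\ln2\le\Lambda\le2d$. At most $4^{-\rho}\binom kd$ of the $d$-subsets of $[k]$ are disjoint from a given set of size $\rho$.
\end{lemma}

\begin{proof}
For $d<k'\le1.25d$ we have $(k'-d)/k'\le0.2$, so $\binom{k'}d=\binom{k'}{k'-d}\le2^{1.25H(0.2)d}\le2^{0.91d}$ by \eqref{eq:entropy}, and $\Lambda_{k'}<\ln2$. For $k'=\lceil1.3d\rceil$ the inequality $1.3H(1/1.3)>1.01$ and \eqref{eq:entropy} give $\Lambda_{k'}\ge2^{0.01d}/(k'+1)>d\ln2$. So $1.25d<k\le\lceil1.3d\rceil\le1.31d$, and $\frac15<w/k<\frac14$. By minimality $\Lambda=\frac kw\Lambda_{k-1}<5w\ln2\le2d$. Finally $\binom{k-\rho}d/\binom kd=\prod_{i<\rho}\frac{w-i}{k-i}\le(w/k)^\rho$ for $\rho\le w$, and the ratio is $0$ for $\rho>w$.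
\end{proof}

\begin{remark}
The hypothesis $n\ge1.31d$ of Theorem~\ref{thm:main} is used only to have $n\ge k$. Some such hypothesis is needed: for $d<n\le1.25d$, inequality \eqref{eq:count} and $\binom nd\le2^{0.91d}$ give $2^n-|\mathcal F|\le2^{n-0.09d}$, so $\operatorname{sat}(n,d-1)\ge2^{n-1}$, which exceeds $2^{1.25d-2}$ when $n=\lfloor1.25d\rfloor$.
\end{remark}

\subsection*{The constants}
Fix $\varepsilon$ with $0<\varepsilon\le\eta/100$ so small that $\kappa=2.62\,H(4.8\varepsilon)$ satisfies
\begin{equation}\label{eq:kappa}
3\kappa+12\varepsilon\le0.04,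
\end{equation}
and let $\ell=\lfloor\varepsilon d\rfloor$. A $d$-set $Y'$ is determined by $Y$, $Y\setminus Y'$ and $Y'\setminus Y$, and the last two sets have equal size. Since $6\ell/k\le4.8\varepsilon$ and $k\le1.31d$, \eqref{eq:entropy} gives:
\begin{equation}\label{eq:nbhd}
\text{for every $d$-set $Y$, at most $2^{\kappa d}$ $d$-sets $Y'$ satisfy }|Y\setminus Y'|\le6\ell .
\end{equation}
Fix $\theta\in(0,\frac12)$ with $1.31H(\theta)\le\varepsilon/8$; then $\theta<\varepsilon$. Fix $z\in[k]$ and $M=[k]\setminus\{z\}$. The number of subsets of $[k]$ within distance $\theta d$ on $M$ of a given set is at most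
\begin{equation}\label{eq:V}
V=2\sum_{j\le\theta d}\binom kj\ \le\ 2\cdot2^{1.31H(\theta)d}\ \le\ 2^{\varepsilon d/4}.
\end{equation}
Put $b=\lceil10/\theta\rceil$ and $r=\lceil12/\varepsilon\rceil$.

\subsection*{Active sets and core sets}
The \emph{load} of a family $\mathcal Y$ of $d$-sets is $\lambda(\mathcal Y)=2^{-d}|\mathcal Y|$, the expected number of members of $\mathcal Y$ that kill a fixed set when patterns are uniform. Every load is at most $\Lambda\le2d$. The target load and the two probabilities attached to it are
\[
\tau=(1-\eta)w\ln2,\qquad p=e^{-\tau}=2^{-(1-\eta)w},\qquad q=p^{3/2}.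
\]
Since $\eta\le1/20$ and $w>d/4$, we have $(0.5-1.5\eta)w\ge0.1d$ and $\frac12(1-\eta)w\ge0.1d$, so
\begin{equation}\label{eq:q}
2^wq=2^{-(0.5-1.5\eta)w}\le2^{-0.1d},\qquad p^{1/2}\le2^{-0.1d}.
\end{equation}
This is the only place where $\eta\le1/20$ matters beyond making $\varepsilon$ small.

Fix $T\subseteq M$ with $|T|=\ell$. Let $\mathcal Y_j$ be the family of $d$-sets $X\subseteq[k]$ with $|X\cap T|\le j$, and let $t$ be the largest integer with $\lambda(\mathcal Y_t)\le\tau$; it exists because $\lambda(\mathcal Y_{-1})=0$ and $\lambda(\mathcal Y_j)=\Lambda>\tau$ for $j\ge \ell$. Define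
\[
\mathcal A=\mathcal Y_t,\quad\mathcal C=\mathcal Y_{t-1},\quad\mathcal C_1=\{X\in\mathcal C:z\in X\},\quad\mathcal C_0=\{X\in\mathcal C:z\notin X\},\quad N_0=|\mathcal C_0|.
\]
Members of $\mathcal A$ are \emph{active} and will get random patterns. Members of $\mathcal C\subseteq\mathcal A$ are \emph{core} sets, the ones we try to make critical. The gap of one between the two thresholds leaves room for one further point of $T$, which we may need in order to escape a near set.

\begin{lemma}\label{lem:load}
We have $\tau-O(\sqrt d)\le\lambda(\mathcal C)\le\lambda(\mathcal A)\le\tau$, $\lambda(\mathcal C_1)\ge\frac34\lambda(\mathcal C)$ and $N_0\ge2^d$. In particular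
\begin{equation}\label{eq:loads}
p\le e^{-\lambda(\mathcal A)}\le e^{-\lambda(\mathcal C)}\le2^{o(d)}p,\qquad e^{-2\lambda(\mathcal C_1)}\le2^{o(d)}q .
\end{equation}
\end{lemma}

\begin{proof}
The number of $d$-sets with $|X\cap T|=j$ is $a_j=\binom\ell j\binom{k-\ell}{d-j}$, and $\sum_ja_j=\binom kd$. We show that $a_j\le12\ell^{-1/2}\binom kd$ for all $j$. Then each increment of $j\mapsto\lambda(\mathcal Y_j)$ is at most $24d\ell^{-1/2}=O(\sqrt d)$, and $\lambda(\mathcal Y_{t+1})>\tau$ gives the first claim.

For $0\le j\le\ell$ let $\gamma_j=a_{j+1}/a_j=\frac{(\ell-j)(d-j)}{(j+1)(w-\ell+j+1)}$. Expanding, $\gamma_j\ge1$ is equivalent to $(j+1)(k+2)\le(\ell+1)(d+1)$. So $a_j$ is largest at $j_0=\lfloor(\ell+1)(d+1)/(k+2)\rfloor$, and $\gamma_{j_0-1}\ge1$. Since $d/k\in[0.76,0.8]$, we have $j_0\in[0.7\ell,0.85\ell]$. For $0.6\ell\le j\le0.9\ell$, using $d,w\ge2\ell$,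
\[
\frac{\gamma_{j+1}}{\gamma_j}=\Bigl(1-\frac1{\ell-j}\Bigr)\Bigl(1-\frac1{d-j}\Bigr)\Bigl(1-\frac1{j+2}\Bigr)\Bigl(1-\frac1{w-\ell+j+2}\Bigr)\ge1-\frac{10+1+2+1}\ell .
\]
Hence $\gamma_{j_0-1+i}\ge(1-14/\ell)^i$ for $0\le i\le\sqrt\ell$, and for $1\le s\le\sqrt\ell/6$,
\[
a_{j_0+s}/a_{j_0}\ge(1-14/\ell)^{s(s+1)/2}\ge1-14s^2/\ell\ge\tfrac12 .
\]
At least $\sqrt\ell/6$ of the numbers $a_j$ are thus at least $a_{j_0}/2$, which gives $a_{j_0}\le12\ell^{-1/2}\binom kd$.

Among the $d$-sets with $|X\cap T|=j$, the proportion containing $z\notin T$ is $\frac{d-j}{k-\ell}$. It is at least $\frac{1-\varepsilon}{1.31}\ge0.75$ and at most $\frac1{1.25-\varepsilon}\le0.85$. So $\lambda(\mathcal C_1)\ge0.75\lambda(\mathcal C)$ and $N_0\ge0.15\cdot2^d\lambda(\mathcal C)\ge2^d$, as $\lambda(\mathcal C)\to\infty$.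
\end{proof}

\section{The construction}\label{sec:construction}

\subsection*{Defaults and repairs}
For $X\in\mathcal A$ let $R_X$ be a uniformly random subset of $X$, independently for all $X$; this is the \emph{default} of $X$. A set $X\in\mathcal C_1$ \emph{touches} $A\subseteq M$ if $R_X\setminus\{z\}=A\cap X$. This has probability $2^{1-d}$ and means that $X$, with pattern $R_X$, kills one of $A$, $A\cup\{z\}$. Let
\[
U=\{A\subseteq M:\ A\text{ is touched by at most one member of }\mathcal C_1\}.
\]
One touch is not enough for the twin condition, since the touching set may be non-critical; two will be. Let $\mathcal E$ be the event $|U|\le2^{0.95d}$. If $\mathcal E$ fails we abandon the construction. On $\mathcal E$, given all defaults, let $\pi:U\to\mathcal C_0$ be a uniformly random injection, which exists as $N_0\ge2^d$. The final patterns are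
\[
P_X=\begin{cases}A\cap X&\text{if }X=\pi(A),\ A\in U\quad(\text{a \emph{repair}}),\\ R_X&\text{if }X\in\mathcal A\setminus\pi(U),\\ X&\text{if }X\notin\mathcal A.\end{cases}
\]
The words kill, survivor, critical and the families $\mathcal F,\mathcal W$ refer to this system. We say that $X$ kills $G$ \emph{by default} if $G\cap X=R_X$, whether or not $R_X$ is the final pattern. The family $U$ depends only on the defaults in $\mathcal C_1$, these defaults are final, and the conditional law of $\pi$ depends on the defaults only through $U$. On $\mathcal E$, for $j\le r$ distinct members of $U$ and any $j$ prescribed images,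
\begin{equation}\label{eq:pi}
\Pr[\pi\text{ takes the prescribed values}\mid\text{defaults}]\le\frac1{N_0(N_0-1)\cdots(N_0-j+1)}\le2N_0^{-j}.
\end{equation}
For fixed $A\subseteq M$ and a fixed $d$-set $Y'$, the number of members of $\mathcal C_1\setminus\{Y'\}$ touching $A$ is binomial with mean between $2\lambda(\mathcal C_1)-2^{1-d}$ and $4d$. By \eqref{eq:bin} and \eqref{eq:loads},
\begin{equation}\label{eq:U}
\Pr[A\in U]\le\Pr[A\text{ is touched by at most one member of }\mathcal C_1\setminus\{Y'\}]\le2^{o(d)}q .
\end{equation}
So $\mathbb E|U|\le2^{d+w}q\,2^{o(d)}\le2^{0.9d+o(d)}$ by \eqref{eq:q}, and $\mathcal E$ holds w.h.p.\ by Markov's inequality.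

\subsection*{Near and far}
Let $X\in\mathcal C$. An active set $Y\ne X$ is \emph{near} $X$ if $|Y\setminus(X\cup T)|\le2\ell$, and \emph{far} from $X$ otherwise. Points of $T$ are not counted because they will be frozen when we search a fiber. If $Y,Y'$ are near $X$, then
\begin{equation}\label{eq:near}
|X\setminus Y|=|Y\setminus X|\le3\ell,\qquad|X\cap Y\cap Y'|\ge d-6\ell .
\end{equation}
By \eqref{eq:nbhd}, at most $2^{\kappa d}$ active sets are not far from $X$, and a given $Y$ is near at most $2^{\kappa d}$ core sets.

\subsection*{Well-separated sets behave independently}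
The events ``$A\in U$'' and ``$G$ escapes the defaults'' both ask the defaults to avoid certain patterns. For two close sets the patterns coincide on many $d$-sets and the events are strongly correlated. For sets at distance more than $\theta d$ they coincide on few $d$-sets, and the probabilities multiply up to a factor $2^{o(d)}$. Fix $X\in\mathcal C$. A \emph{query} is either a \emph{$U$-query}, a set $A\subseteq M$, which succeeds if $A\in U$, or a \emph{survival query}, a set $G\subseteq[k]$, which succeeds if no set far from $X$ kills $G$ by default. In a sequence of queries, a query is \emph{fresh} if its distance on $M$ from every earlier query exceeds $\theta d$.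

\begin{lemma}\label{lem:joint}
In a sequence of at most $2r$ queries, let $g$ survival queries and $h$ $U$-queries be fresh. Then all queries succeed with probability at most $2^{o(d)}p^gq^h$.
\end{lemma}

\begin{proof}
Discard the queries that are not fresh; the others are pairwise at distance more than $\theta d$ on $M$. For $Y\in\mathcal A$ make a list of subsets of $Y$: the sets $G\cap Y$ for the fresh survival queries $G$ if $Y$ is far from $X$, and the sets $A\cap Y$, $(A\cap Y)\cup\{z\}$ for the fresh $U$-queries $A$ if $Y\in\mathcal C_1$. Let $n_Y\le g+2h$ be the number of distinct entries. Suppose all queries succeed, and let $\mathcal K$ be the family of $Y\in\mathcal C_1$ that touch some fresh $A$. Then $|\mathcal K|\le h$, and $R_Y$ avoids the list of $Y$ for every $Y\in\mathcal A\setminus\mathcal K$. A fixed $Y\in\mathcal C_1$ touches some fresh $A$ with probability at most $2h2^{-d}$. By a union bound over $\mathcal K$ and independence, the probability of success is at most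
\[
\sum_{\mathcal K\subseteq\mathcal C_1,\,|\mathcal K|\le h}(2h2^{-d})^{|\mathcal K|}\prod_{Y\in\mathcal A\setminus\mathcal K}(1-n_Y2^{-d})\le\sum_{i\le h}\bigl(2h\lambda(\mathcal C_1)\bigr)^i\cdot e^{2^{-d}h(g+2h)}\cdot e^{-2^{-d}\sum_{Y\in\mathcal A}n_Y}.
\]
The first two factors are bounded by a polynomial in $d$.

If no two fresh queries agree on $Y\setminus\{z\}$, the entries of the list are distinct, and $n_Y=g\mathbf 1[Y\text{ far}]+2h\mathbf 1[Y\in\mathcal C_1]$. Two fresh queries agree on $Y\setminus\{z\}$ only if $Y$ is disjoint from a fixed set of size more than $\theta d$; by Lemma~\ref{lem:k} the family of all $Y$ for which some pair agrees has load at most $\binom{2r}24^{-\theta d}\Lambda=o(1)$. The active sets that are not far have load at most $2^{(\kappa-1)d}=o(1)$. Hence $2^{-d}\sum_Yn_Y\ge g\lambda(\mathcal A)+2h\lambda(\mathcal C_1)-o(1)$, and \eqref{eq:loads} finishes the proof.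
\end{proof}

\section{Survivors in a fiber}\label{sec:survivors}

An active set $Y$ has the \emph{default offer} $(Y,R_Y)$ and, if $Y=\pi(A)$, also the \emph{repair offer} $(Y,A\cap Y)$; the two count as different offers even if the patterns coincide. The final pattern of $Y$ comes from one of its offers. For $X\in\mathcal C$ and $Q\subseteq X$, a \emph{hit} of $(X,Q)$ is an offer $(Y,P)$ such that $Y$ is near $X$ and $P$ agrees with $Q$ on $X\cap Y$. Counting overwritten defaults only makes the hypothesis below stricter, and it lets us treat defaults without reference to $\pi$.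

\begin{proposition}\label{prop:surv}
W.h.p.\ the following holds. For all $X\in\mathcal C$ and $Q\subseteq X$ such that $(X,Q)$ has at most one hit, there is a set $G$ with $G\cap X=Q$ that is killed by no $d$-set $Y\ne X$.
\end{proposition}

\subsection*{A subcube that only far sets can reach}
For $x\in[k]\setminus X$ and $\beta\in\{0,1\}$ let
\[
D=D(X,Q,x,\beta)=\{G\subseteq[k]:\ G\cap X=Q,\ \ \mathbf 1[x\in G]=\beta,\ \ G\cap T\subseteq X\cup\{x\}\}.
\]
An inactive $Y$ kills no $G\in D$: it would need $Y\subseteq G$, but $|G\cap T|\le|X\cap T|+1\le t<|Y\cap T|$. Here we use $X\in\mathcal C$. If a near $Y$ kills some $G\in D$, then $P_Y=G\cap Y$ agrees with $Q$ on $X\cap Y$, so $(Y,P_Y)$ is a hit. If $(X,Q)$ has no hit, no near set kills a member of $D$, for any $x,\beta$. If it has exactly one hit $(Y,P)$, choose $x\in Y\setminus X$ and $\beta=1-\mathbf 1[x\in P]$; every $G\in D$ differs from $P$ at $x$, and again no near set kills a member of $D$.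

There are at most $2^k\cdot2^d\cdot2k\le2^{3d}$ quadruples $(X,Q,x,\beta)$, and $\mathcal E$ holds w.h.p. So Proposition~\ref{prop:surv} follows once we show, for each fixed quadruple, that
\begin{equation}\label{eq:goal}
\Pr[\mathcal E\text{ holds and every }G\in D\text{ has }G\cap Y=P\text{ for an offer }(Y,P)\text{ with }Y\text{ far}]\le2^{-4d}.
\end{equation}
Fix the quadruple; far means far from $X$.

\subsection*{Blocks}
The free coordinates of $D$ form the set $\Phi=[k]\setminus(X\cup T\cup\{x\})$, of size $f\ge w-\ell-1$. A far $Y$ has $|Y\setminus(X\cup T)|\ge2\ell+1$, so $|Y\cap\Phi|\ge2\ell$. Fix $L\subseteq\Phi$ with $|L|=\ell$ and subsets $L_1,\dots,L_b\subseteq L$ at pairwise distance at least $\ell/4$. They exist: for uniformly random subsets, a given pair is closer with probability at most $2^{-(1-H(1/4))\ell}$ by \eqref{eq:entropy}, and $b$ is a constant. The \emph{blocks} are $D_i=\{G\in D:G\cap L=L_i\}$, each of size $2^{f-\ell}$. A far $Y$ contains at least $\ell$ of the free coordinates $\Phi\setminus L$ of a block, so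
\begin{equation}\label{eq:fraction}
\text{for far $Y$ and any $P\subseteq Y$, at most $2^{-\ell}|D_i|$ sets $G\in D_i$ have $G\cap Y=P$.}
\end{equation}
Call a far $Y$ \emph{blind} if it is disjoint from $L_i\triangle L_j$ for some $i\ne j$, and let $\mathcal B$ be the family of blind sets. A far set that is not blind sees different traces on different blocks, so its default harms at most one block. By Lemma~\ref{lem:k}, $\lambda(\mathcal B)\le b^24^{-\ell/4}\Lambda\le2^{-\ell/3}$.

Let $N_1\le|\mathcal A|$ be the number of far sets that are not blind, and $\hat p=(1-2^{-d})^{N_1}$. Then $\hat p\ge e^{-\lambda(\mathcal A)(1+2^{-d})}\ge p/2$ by \eqref{eq:loads}. Put $\mu=2^{f-\ell}\hat p$, a deterministic number. Since $\eta w\ge25\varepsilon d$ and $2\ell\le2\varepsilon d$,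
\begin{equation}\label{eq:mu}
\mu\ge2^{w-2\ell-1}\cdot\tfrac12\,2^{-(1-\eta)w}=2^{\eta w-2\ell-2}\ge2^{20\varepsilon d},\qquad|D_i|\,p\le2\mu .
\end{equation}
This is where $\varepsilon\le\eta/100$ is used: freezing $T$ and $L$ must not use up the margin $2^{\eta w}$. Let $Z_i$ be the number of $G\in D_i$ killed by default by no far set.

\subsection*{Negative correlation}
If each random variable can harm only one of several functions, then harm done to one is harm spared to the others. The next lemma makes this precise.

\begin{lemma}\label{lem:neg}
Let $\xi_1,\dots,\xi_N$ be independent random variables with finitely many values, and for each $a\in[N]$ let $S_{a,1},\dots,S_{a,b}$ be pairwise disjoint sets of values of $\xi_a$. Let $\phi_1,\dots,\phi_b\ge0$ be functions of $(\xi_1,\dots,\xi_N)$ such that for all $i$, $a$ and all fixed values of the other coordinates, $\phi_i$ as a function of $\xi_a$ attains its minimum at every value outside $S_{a,i}$. Then $\mathbb E\prod_i\phi_i\le\prod_i\mathbb E\phi_i$.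
\end{lemma}

\begin{proof}
The product $\phi_2\cdots\phi_b$ has the same property with the sets $\bigcup_{i\ge2}S_{a,i}$, since outside this union every factor is at its nonnegative minimum; and the union is disjoint from $S_{a,1}$. By induction on $b$ it suffices to treat two functions $\phi,\psi$. Let $N=1$ and let $\phi_0,\psi_0$ be the minima. Every value lies outside one of the two disjoint sets, so $(\phi-\phi_0)(\psi-\psi_0)\equiv0$ and
\[
\mathbb E\phi\psi=\phi_0\mathbb E\psi+\psi_0\mathbb E\phi-\phi_0\psi_0=\mathbb E\phi\,\mathbb E\psi-(\mathbb E\phi-\phi_0)(\mathbb E\psi-\psi_0)\le\mathbb E\phi\,\mathbb E\psi .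
\]
For $N>1$, induction applied with $\xi_N$ fixed gives $\mathbb E[\phi\psi\mid\xi_N]\le\mathbb E[\phi\mid\xi_N]\,\mathbb E[\psi\mid\xi_N]$. If $y\notin S_{N,1}$ and $y'$ is any value, then $\phi(\cdot,y)\le\phi(\cdot,y')$ pointwise, so $\mathbb E[\phi\mid\xi_N]$ is minimal at every value outside $S_{N,1}$; the same holds for $\psi$ and $S_{N,2}$. The case $N=1$ applies to these two functions of $\xi_N$.
\end{proof}

\subsection*{Far defaults}

\begin{lemma}\label{lem:defaults}
$\Pr[Z_i<\mu/4\text{ for all }i]\le(b+1)2^{-5d}$.
\end{lemma}

\begin{proof}
\emph{Blind sets.} They may harm several blocks, but their load is tiny. For $Y\in\mathcal B$, the fraction of $D_i$ that $Y$ kills by default has mean $2^{-d}$ and is at most $2^{-\ell}$ by \eqref{eq:fraction}. These fractions are independent with total mean at most $2^{-\ell/3}$. By \eqref{eq:chernoff} their sum is at least $\frac12$ with probability at most $(6\cdot2^{-\ell/3})^{2^{\ell-1}}\le2^{-2^{\ell-1}}\le2^{-5d}$. Let $D_i'$ be the set of $G\in D_i$ killed by default by no blind set. Outside an event of probability $b2^{-5d}$ we have $|D_i'|\ge|D_i|/2$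 for all $i$. Condition on defaults in $\mathcal B$ with this property; the remaining defaults are still independent and uniform.

\emph{One block.} Now $Z_i$ counts the $G\in D_i'$ spared by the $N_1$ far non-blind sets, and $\mu'=\mathbb EZ_i=|D_i'|\hat p\ge\mu/2$. Let $G,G'\in D_i'$. A set $Y$ spares both with probability $1-2^{-d}$ if it is disjoint from $G\triangle G'$, and with probability $1-2\cdot2^{-d}\le(1-2^{-d})^2$ otherwise. If $a$ sets are of the first kind, both survive with probability at most $\hat p^2(1-2^{-d})^{-a}\le\hat p^2\exp(2^{1-d}a)$. When the distance exceeds $\theta d$, Lemma~\ref{lem:k} gives $2^{1-d}a\le4d\,4^{-\theta d}\le2^{-\theta d}$, so the covariance of the two survival indicators is at most $\hat p^22^{1-\theta d}$. For the other pairs, at most $V$ for each $G$, the covariance is at most $\hat p$. So $\operatorname{Var}Z_i\le\mu'^22^{1-\theta d}+\mu'V$, and by Chebyshev's inequality, \eqref{eq:V}, \eqref{eq:mu} and $\theta<\varepsilon$,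
\[
\Pr[Z_i<\mu/4]\le\Pr[Z_i<\mu'/2]\le4\bigl(2^{1-\theta d}+2V/\mu\bigr)\le4\bigl(2^{1-\theta d}+2^{1-19\varepsilon d}\bigr)\le2^{-\theta d/2}.
\]

\emph{All blocks.} Apply Lemma~\ref{lem:neg} to the variables $R_Y$ with $Y$ far and not blind, the sets $S_{Y,i}=\{G\cap Y:G\in D_i\}$ and the functions $\phi_i=\mathbf 1[Z_i<\mu/4]$. The sets $S_{Y,i}$ are pairwise disjoint because $Y$ meets every $L_i\triangle L_j$. If $R_Y\notin S_{Y,i}$, then $Y$ kills nothing in $D_i$, so $Z_i$ is maximal and $\phi_i$ minimal given the other defaults. Hence all blocks fail with conditional probability at most $2^{-\theta bd/2}\le2^{-5d}$.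
\end{proof}

\subsection*{Far repairs}
Let $K_i$ be the number of pairs $(A,G)$ such that $A\in U$, the set $\pi(A)$ is far, $G\in D_i$ is killed by default by no far set, and $G$ agrees with $A$ on $\pi(A)$. The expected size is easy to guess. For each of the roughly $\mu$ default survivors $G$ and each $Y\in\mathcal C_0$, at most $2^w$ sets $A\subseteq M$ agree with $G$ on $Y$; each lies in $U$ with probability about $q$ and is sent to $Y$ with probability $1/N_0$. This gives about $\mu2^wq\le\mu2^{-0.1d}$. We need a deviation bound of order $2^{-5d}$, and $U$ is not independent of the survivors, so we bound the $r$-th moment with Lemma~\ref{lem:joint}.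

\begin{lemma}\label{lem:repairs}
For each $i$, $\Pr[\mathcal E\text{ holds and }K_i\ge\mu/8]\le2^{-5d}$.
\end{lemma}

\begin{proof}
Call a sequence $(A_s,Y_s,G_s)_{s=1}^r$ \emph{admissible} if $A_s\subseteq M$, $Y_s\in\mathcal C_0$ is far, $G_s\in D_i$ agrees with $A_s$ on $Y_s$, and $Y_s=Y_{s'}$ whenever $A_s=A_{s'}$. Call $A_s$ \emph{new} if it differs from $A_1,\dots,A_{s-1}$, and a \emph{repeat} otherwise. Expand $K_i^r$ over sequences of $r$ pairs and over the values $Y_s=\pi(A_s)$, and consider the query sequence $A_1,G_1,\dots,A_r,G_r$, with the $A_s$ as $U$-queries and the $G_s$ as survival queries. By \eqref{eq:pi} and Lemma~\ref{lem:joint},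
\[
\mathbb E[K_i^r\mathbf 1_{\mathcal E}]\le\sum_{\text{admissible}}2N_0^{-\#\text{new}}\Pr[\text{all queries succeed}]\le2^{o(d)}\sum_{\text{admissible}}\ \prod_{s=1}^r\omega_s,
\]
where $\omega_s$ is the product of a factor $1/N_0$ if $A_s$ is new, $q$ if $A_s$ is fresh, and $p$ if $G_s$ is fresh. The weight $\omega_s$ and the constraints on step $s$ depend only on steps $1,\dots,s$. So if the total weight of the possible entries at step $s$ is at most $\Omega$ whatever the earlier entries are, then summing from the last step to the first bounds the sum by $\Omega^r$.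

We split the entries at step $s$ into seven types. A fresh $A_s$ is new. A query within distance $\theta d$ on $M$ of one of the queries of earlier steps, or of $A_s$ once $A_s$ is chosen, can be chosen in at most $2rV$ ways. When $A_s$ is new, the factor $1/N_0$ pays for the choice of $Y_s\in\mathcal C_0$. Given $G_s$ and $Y_s\subseteq M$, at most $2^{k-1-d}\le2^w$ sets $A_s\subseteq M$ agree with $G_s$ on $Y_s$; given $A_s$ and $Y_s$, at most $2^{-\ell}|D_i|$ sets $G_s\in D_i$ agree with $A_s$ on $Y_s$, by \eqref{eq:fraction}. With \eqref{eq:q} and \eqref{eq:mu} the total weights are bounded as follows.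
\begin{enumerate}
\item $A_s$ a repeat, $G_s$ fresh. There are at most $r$ choices of $A_s$, and $Y_s$ is then determined: $r\cdot2^{-\ell}|D_i|\,p\le2r2^{-\ell}\mu$.
\item $A_s$ a repeat, $G_s$ not fresh: $r\cdot2rV$.
\item $A_s$ new and not fresh, $G_s$ fresh. Choose $A_s,Y_s,G_s$ in turn: $2rV\cdot2^{-\ell}|D_i|\,p\le4rV2^{-\ell}\mu$.
\item $A_s$ new and not fresh, $G_s$ not fresh: $(2rV)^2$.
\item $A_s$ and $G_s$ fresh. Choose $G_s,Y_s,A_s$ in turn: $|D_i|\,p\cdot2^wq\le2\mu2^{-0.1d}$.
\item $A_s$ fresh, $G_s$ within $\theta d$ on $M$ of a query of an earlier step. Choose $G_s,Y_s,A_s$ in turn: $2rV\cdot2^wq\le2rV2^{-0.1d}$.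
\item $A_s$ fresh, $G_s$ within $\theta d$ on $M$ of $A_s$. Choose $G_s\in D_i$, then $A_s$ in at most $V$ ways, then $Y_s$: $|D_i|Vq=|D_i|\,p\cdot Vp^{1/2}\le2\mu V2^{-0.1d}$.
\end{enumerate}
Now use $V\le2^{\varepsilon d/4}$, $2^{-\ell}\le2^{1-\varepsilon d}$, $\mu\ge2^{20\varepsilon d}$ and $\varepsilon\le1/2000$. Up to constant factors, types 1 and 3 give at most $\mu2^{-3\varepsilon d/4}$, types 2 and 4 at most $\mu2^{-19\varepsilon d}$, and types 5--7 at most $\mu2^{-0.09d}$. Each is at most $\mu2^{-\varepsilon d/2}$, so $\Omega=7\mu2^{-\varepsilon d/2}$ works. By Markov's inequality and $r\varepsilon/2\ge6$,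
\[
\Pr[\mathcal E,\ K_i\ge\mu/8]\le2^{o(d)}\,(56\cdot2^{-\varepsilon d/2})^r\le2^{o(d)}56^r2^{-6d}\le2^{-5d}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:surv}]
By Lemmas~\ref{lem:defaults} and~\ref{lem:repairs}, the probability that $\mathcal E$ holds and either all $Z_i<\mu/4$ or some $K_i\ge\mu/8$ is at most $(2b+1)2^{-5d}\le2^{-4d}$. Otherwise some block has at least $\mu/4$ members that avoid all far default offers, and fewer than $\mu/8$ of them match a far repair offer. This proves \eqref{eq:goal}.
\end{proof}

\section{Non-critical core sets are few and incompatible}\label{sec:exceptional}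

Let $\mathcal N$ be the family of non-critical core sets. It is defined through the whole system and is hard to handle directly, so we enclose it in a family that depends on a few defaults at a time. Call $X\in\mathcal C$ \emph{suspect} if there are distinct $Y,Y'$ near $X$ such that $R_Y$ and $R_{Y'}$ agree on $X\cap Y\cap Y'$; the pair $(Y,Y')$ is a \emph{witness}. Let $\mathcal S$ be the family of suspect sets. We use repeatedly that for $S\subseteq Y$, the default $R_Y$ agrees on $S$ with any set independent of it with probability $2^{-|S|}$.

\begin{lemma}\label{lem:suspect}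
W.h.p.\ $\mathcal E$ and the following hold.
\begin{enumerate}
\item[(a)] There is no $X\in\mathcal C$ with two distinct offers $(Y,P)$, $(Y',P')$, at least one of them a repair offer, such that $Y,Y'$ are near $X$ and $P,P'$ agree on $X\cap Y\cap Y'$.
\item[(b)] $|\mathcal S|\le2^{0.04d}$ and $\pi(U)\cap\mathcal S=\emptyset$.
\item[(c)] There are no distinct $X_1,X_2\in\mathcal S$ such that $R_{X_1},R_{X_2}$ agree on $(X_1\cap X_2)\setminus\{z\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each part is a first-moment bound; \eqref{eq:kappa} makes all exponents negative.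

(a) Let $(Y,P)$ be a repair offer, $Y=\pi(A)$, and put $S=X\cap Y\cap Y'$. Then $S\subseteq Y\subseteq M$ and $|S|\ge d-6\ell$ by \eqref{eq:near}. There are at most $N_0$ choices of $Y$, then $2^{\kappa d}$ of $X$, then $2^{\kappa d}$ of $Y'$.

\emph{The second offer is a default}, possibly with $Y'=Y$. Fix $A$, one of at most $2^k$ sets. If $A\in U$, then $A$ is touched by at most one member of $\mathcal C_1\setminus\{Y'\}$; this event has probability at most $2^{o(d)}q$ by \eqref{eq:U} and is independent of $R_{Y'}$, which agrees with $A$ on $S$ with probability at most $2^{-d+6\ell}$. Given the defaults, $\pi(A)=Y$ has probability at most $2/N_0$. The expected number of configurations on $\mathcal E$ is at most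
\[
N_02^{2\kappa d}\cdot2^k\cdot2^{o(d)}q\cdot2^{-d+6\ell}\cdot\frac2{N_0}=2^wq\cdot2^{2\kappa d+6\ell+o(d)}\le2^{(2\kappa+6\varepsilon-0.1)d+o(d)}\to0 .
\]

\emph{The second offer is a repair}, $Y'=\pi(A')$ with $A'\ne A$. At most $2^{2k-d+6\ell}$ pairs $(A,A')$ agree on $S$; a pair at distance more than $\theta d$ lies in $U$ with probability at most $2^{o(d)}q^2$ by Lemma~\ref{lem:joint}. At most $2^kV$ pairs are at distance at most $\theta d$, and each lies in $U$ with probability at most $2^{o(d)}q$ by \eqref{eq:U}. With \eqref{eq:pi} and $N_0\ge2^d$, the expectation is at most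
\[
N_02^{2\kappa d}\cdot\frac2{N_0^2}\bigl(2^{2k-d+6\ell}q^2+2^kVq\bigr)2^{o(d)}\le2^{2\kappa d+o(d)}\bigl((2^wq)^22^{6\ell}+2^wq\,V\bigr),
\]
which is at most $2^{(2\kappa+6\varepsilon-0.2)d+o(d)}+2^{(2\kappa+\varepsilon/4-0.1)d+o(d)}\to0$.

(b) We have $\mathbb E|\mathcal S|\le|\mathcal C|\,2^{2\kappa d}\,2^{-d+6\ell}\le2d\,2^{(2\kappa+6\varepsilon)d}$, so w.h.p.\ $|\mathcal S|\le2^{(2\kappa+7\varepsilon)d}\le2^{0.04d}$. The family $\mathcal S$ depends only on the defaults. Given defaults for which this bound and $\mathcal E$ hold, the expected number of $A\in U$ with $\pi(A)\in\mathcal S$ is at most $|U||\mathcal S|/N_0\le2^{(0.95+0.04-1)d}\to0$.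

(c) Let $(Y_j,Y_j')$ be a witness for $X_j$. The three sets $X_j,Y_j,Y_j'$ are distinct.

Suppose the triples $\{X_1,Y_1,Y_1'\}$ and $\{X_2,Y_2,Y_2'\}$ share a member $Y$. Then $|X_1\setminus X_2|\le|X_1\setminus Y|+|Y\setminus X_2|\le6\ell$ by \eqref{eq:near}. Count quadruples $(X_1,X_2,Y_1,Y_1')$; by \eqref{eq:nbhd} there are at most $2d\,2^d\cdot2^{3\kappa d}$. The defaults of $Y_1,Y_1'$ agree on $X_1\cap Y_1\cap Y_1'$ with probability at most $2^{-d+6\ell}$. Since $X_1\notin\{Y_1,Y_1',X_2\}$, the default $R_{X_1}$ is independent of the other three, and it agrees with $R_{X_2}$ on $(X_1\cap X_2)\setminus\{z\}$ with probability at most $2^{-d+6\ell+1}$. The expectation is at most $2^{(3\kappa+12\varepsilon-1)d+o(d)}\to0$.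

Otherwise the six sets are distinct, and the three agreement events involve disjoint pairs of defaults and are independent. As $|X_1\cap X_2|\ge2d-k\ge0.69d$, the expected number of sextuples is at most
\[
\bigl(2d\,2^d\cdot2^{2\kappa d}\cdot2^{-d+6\ell}\bigr)^2\,2^{-0.69d+1}\le2^{(4\kappa+12\varepsilon-0.69)d+o(d)}\to0 .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:N}
W.h.p.\ $|\mathcal N|\le2^{0.04d}$, every member of $\pi(U)$ is critical, and no two distinct $X_1,X_2\in\mathcal N$ have final patterns that agree on $(X_1\cap X_2)\setminus\{z\}$.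
\end{proposition}

\begin{proof}
Assume the events of Proposition~\ref{prop:surv} and Lemma~\ref{lem:suspect}. Let $X\in\mathcal C$. If $(X,Q)$ has at most one hit for every $Q\ne P_X$, then each such $Q$ is the trace of a set $G$ killed by no $Y\ne X$, and not by $X$ either; so $G\in\mathcal F$ and $X$ is critical. Hence for $X\in\mathcal N$ some $(X,Q)$ has two distinct hits $(Y,P)$, $(Y',P')$, and $P,P'$ both agree with $Q$ on $X\cap Y\cap Y'$. By (a) both are default offers, so $Y\ne Y'$ and $X$ is suspect. Thus $\mathcal N\subseteq\mathcal S$. By (b), $|\mathcal N|\le2^{0.04d}$ and $\pi(U)\subseteq\mathcal C\setminus\mathcal N$. In particular members of $\mathcal N$ carry their defaults, and (c) gives the last claim.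
\end{proof}

\section{Proof of the upper bound}\label{sec:end}

We verify the hypotheses of Lemma~\ref{lem:twins} and bound $|\mathcal W|$ on the event of Proposition~\ref{prop:N}.

\emph{Critical sets exist}, because $|\mathcal N|\le2^{0.04d}<2^d\le N_0\le|\mathcal C|$.

\emph{The twin condition holds.} Let $A\subseteq M$. If $A\in U$, then $X=\pi(A)$ is critical, $z\notin X$ and $P_X=A\cap X$, so $X$ kills both $A$ and $A\cup\{z\}$. If $A\notin U$, two distinct sets $X_1,X_2\in\mathcal C_1$ touch $A$. Their final patterns are their defaults, and both agree with $A$ on $(X_1\cap X_2)\setminus\{z\}$. By Proposition~\ref{prop:N} they are not both in $\mathcal N$, so one of them, say $X_1$, is critical. It kills $A\cup(P_{X_1}\cap\{z\})$, which is $A$ or $A\cup\{z\}$.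

\emph{The size of $\mathcal W$.} Let $G\in\mathcal W$. Every core set that kills $G$ is in $\mathcal N$, and the patterns of two killers both agree with $G$ on the intersection of the killers. By Proposition~\ref{prop:N}, at most one core set kills $G$. The final patterns in $\mathcal C_1$ and in $\mathcal C_0\setminus\pi(U)$ are defaults, so $\mathcal W\subseteq\mathcal W^*$, where $\mathcal W^*$ is the family of $G\subseteq[k]$ killed by default by at most one member of $\mathcal C_1$ and at most one member of $\mathcal C_0\setminus\pi(U)$.

Fix $G$. The number of default killers in $\mathcal C_1$ is binomial with mean $\lambda(\mathcal C_1)$. Condition on the defaults in $\mathcal C_1$, with $\mathcal E$ holding, and on $\pi$. The defaults in $\mathcal C_0$ remain independent and uniform, since the law of $\pi$ depends on the defaults only through $U$. So the number of default killers in $\mathcal C_0\setminus\pi(U)$ is binomial with mean $\lambda(\mathcal C_0)-|U|2^{-d}\ge\lambda(\mathcal C_0)-1$. By \eqref{eq:bin} and \eqref{eq:loads},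
\[
\Pr[\mathcal E,\ G\in\mathcal W^*]\le(1+4d)^2\,e^{1-\lambda(\mathcal C_1)-\lambda(\mathcal C_0)}=(1+4d)^2e^{1-\lambda(\mathcal C)}\le2^{o(d)}p .
\]
Therefore $\mathbb E[|\mathcal W^*|\mathbf 1_{\mathcal E}]\le2^{k-(1-\eta)w+o(d)}=2^{d+\eta w+o(d)}\le2^{(1+0.31\eta)d+o(d)}$, and by Markov's inequality $|\mathcal W^*|\le2^{(1+\eta)d}$ w.h.p.

For $d\ge d_0(\eta)$ there is an outcome in which this bound and the conclusions of Proposition~\ref{prop:N} hold together. Lemma~\ref{lem:twins} gives $\operatorname{sat}(n,d-1)\le|\mathcal W|\le2^{(1+\eta)d}$ for all $n\ge k$, and $k\le1.31d$ by Lemma~\ref{lem:k}. This completes the proof of Theorem~\ref{thm:main}. \qed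

\begin{thebibliography}{1}
\bibitem{FKKP} N\'ora Frankl, Sergei Kiselev, Andrey Kupavskii, Bal\'azs Patk\'os, \emph{VC-saturated set systems}, arXiv:2005.12545 (2020).
\end{thebibliography}
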